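\title{Property (V$^*$) in Lipschitz-free spaces over purely 1-unrectifiable metric spaces}

\begin{abstract}
We prove that the Lipschitz-free space $\mathcal{F}(M)$ over a complete purely 1-unrectifiable metric space $M$ has Pe{\l}czy\'nski's property (V$^*$); local compactness of $M$ is not needed. In fact every (V$^*$)-set in $\mathcal{F}(M)$ is relatively norm compact. The main tool is a perturbation of Lipschitz functions that makes them almost flat on a full neighborhood of a compact purely 1-unrectifiable set. We also obtain a quantitative local version of the result and several equivalent forms of pure 1-unrectifiability for complete spaces.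
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Lipschitz-free spaces}
Let $(M,d)$ be a metric space with a base point $0\in M$. The space $\mathrm{Lip}_0(M)$ of all Lipschitz functions $f\colon M\to\mathbb{R}$ with $f(0)=0$ is a Banach space when $\|f\|$ is the Lipschitz constant of $f$. Each $x\in M$ gives an evaluation functional $\delta(x)\in\mathrm{Lip}_0(M)^*$, $\delta(x)(f)=f(x)$, and the \emph{Lipschitz-free space} $\mathcal{F}(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Up to isometry it does not depend on the base point, and $\mathcal{F}(M)^*=\mathrm{Lip}_0(M)$. We write $f(\mu)$ for the value of $f\in\mathrm{Lip}_0(M)$ at $\mu\in\mathcal{F}(M)$. The map $\delta$ is an isometric embedding of $M$ into $\mathcal{F}(M)$: the bound $\|\delta(x)-\delta(y)\|\le d(x,y)$ is the definition of the norm, and the function $d(\cdot,y)-d(0,y)$ attains it.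

Two examples mark the extremes. Let $M=\{0\}\cup\mathbb{N}$ be the \emph{star}, with $d(n,0)=1$ and $d(m,n)=2$ for $m\ne n$. Then $\|f\|=\sup_n|f(n)|$, so $\|\sum_n c_n\delta(n)\|=\sum_n|c_n|$ and $\mathcal{F}(M)=\ell_1$. Let now $M=[0,1]$. Differentiation is an isometry of $\mathrm{Lip}_0(M)$ onto $L_\infty[0,1]$, and $f(t)=\int \mathbf{1}_{[0,t]}f'$, so $\delta(t)$ corresponds to $\mathbf{1}_{[0,t]}$ and $\mathcal{F}(M)=L_1[0,1]$.

A Banach space has the \emph{Schur property} if its weakly convergent sequences converge in norm. The space $\ell_1$ has it (Schur's theorem) and $L_1[0,1]$ does not. The metric condition that separates the two behaviors is the absence of large pieces of the line. The space $M$ is \emph{purely 1-unrectifiable} if there is no set $A\subset\mathbb{R}$ of positive Lebesgue measure with a bi-Lipschitz map $\kappa\colon A\to M$, that is, a map with $c|s-t|\le d(\kappa(s),\kappa(t))\le L|s-t|$ for some $c,L>0$. The property passes to subsets. Countable spaces have it, because sets of positive measure are uncountable. Null subsets of $\mathbb{R}$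 have it, because $\kappa^{-1}$ is Lipschitz and so maps null sets to null sets.

\subsection*{Property (V$^*$)}
Let $X$ be a real Banach space with closed unit ball $B_X$. A series $\sum_n x_n^*$ in $X^*$ is \emph{weakly unconditionally Cauchy} (WUC) if $\sum_n|\xi(x_n^*)|<\infty$ for every $\xi\in X^{**}$. A bounded set $W\subset X$ is a \emph{(V$^*$)-set} if
\[
\lim_{n\to\infty}\ \sup_{x\in W}|x_n^*(x)|=0\qquad\text{for every WUC series } \textstyle\sum_n x_n^* \text{ in } X^*,
\]
and $X$ has \emph{Pe{\l}czy\'nski's property (V$^*$)} if every (V$^*$)-set in $X$ is relatively weakly compact.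

A WUC series is a bounded operator $x\mapsto(x_n^*(x))_n$ from $X$ to $\ell_1$ written in coordinates (Section~\ref{sec:prelim}), and $W$ fails to be a (V$^*$)-set when some such operator finds elements of $W$ with a large $n$-th coordinate for infinitely many $n$. Relatively weakly compact sets are always (V$^*$)-sets (Lemma~\ref{lem:omega}). Property (V$^*$) is the converse: every failure of weak compactness is seen by an operator into $\ell_1$. This holds in $\ell_1$ and fails in $c_0$ (Example~\ref{ex:l1c0}).

We take two facts about free spaces as known.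
\begin{enumerate}
\item[(K1)] For a complete metric space $M$, the space $\mathcal{F}(M)$ has the Schur property if and only if $M$ is purely 1-unrectifiable.
\item[(K2)] If $M$ is complete, locally compact and purely 1-unrectifiable, then $\mathcal{F}(M)$ has property (V$^*$).
\end{enumerate}
The following question is posed by Aliaga, Perneck\'a and Quero \cite{APQ}.
\begin{quote}
\emph{If $M$ is a complete purely 1-unrectifiable metric space, does $\mathcal{F}(M)$ have property (V$^*$)?}
\end{quote}
In a space with the Schur property, relative weak compactness and relative norm compactness coincide by the Eberlein--\v{S}mulian theorem. So by (K1) the question asks whether every bounded set in $\mathcal{F}(M)$ that is not relatively norm compact is detected by a WUC series. Informally, a bounded set in $\mathcal{F}(M)$ can fail to be compact in three ways: its elements can escape to infinity in $M$, spread over infinitely many well separated regions of $M$, or stay on a compact set and oscillate there at finer and finer scales. The first two failures look like the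 star, and Lipschitz functions with disjoint supports detect them in any $M$. The third takes place on a compact set, which is the situation of (K2). One therefore expects a positive answer.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $M$ be a complete purely 1-unrectifiable metric space. Then every (V$^*$)-set in $\mathcal{F}(M)$ is relatively norm compact. Hence $\mathcal{F}(M)$ has property (V$^*$).
\end{theorem}

The proof goes through a quantitative statement. For a bounded set $V\subset X$ let $\alpha_X(V)$ be the infimum of all $\varepsilon>0$ such that $V\subset C+\varepsilon B_X$ for some finite set $C\subset X$. Allowing compact sets $C$ gives the same number, since a compact set has finite nets of every mesh, and $\alpha_X(V)=0$ exactly when $V$ is relatively norm compact. Call a sequence $(x_n^*)$ in $X^*$ \emph{admissible} if $\|\sum_{n\in F}\theta_nx_n^*\|\le1$ for all finite $F\subset\mathbb{N}$ and all signs $\theta_n=\pm1$, and put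
\[
\omega_X(V)=\sup\Big\{\limsup_{n\to\infty}\ \sup_{x\in V}|x_n^*(x)| \;:\; (x_n^*)\text{ admissible}\Big\}.
\]
Thus $\alpha_X(V)$ measures the failure of compactness, and $\omega_X(V)$, which vanishes exactly on (V$^*$)-sets, measures how much of it normalized WUC series can see. For $A\subset M$ we write $\mathcal{F}(A)$ for the closed linear span of $\delta(A)$ in $\mathcal{F}(M)$.

\begin{theorem}\label{thm:local}
Let $M$ be any metric space, let $K\subset M$ be compact and purely 1-unrectifiable with $0\in K$, and let $V\subset\mathcal{F}(K)$ be bounded. Then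
\[
\omega_{\mathcal{F}(M)}(V)=\alpha_{\mathcal{F}(M)}(V)=\alpha_{\mathcal{F}(K)}(V).
\]
\end{theorem}

A sequence $(z_m)$ in $X$ is \emph{equivalent to the $\ell_1$-basis} if $c\sum|a_m|\le\|\sum a_mz_m\|\le C\sum|a_m|$ for some $c,C>0$ and all finitely supported $(a_m)$. A closed subspace is \emph{complemented} if it is the range of a bounded linear projection.

\begin{theorem}\label{thm:equiv}
For a complete metric space $M$ the following are equivalent.
\begin{enumerate}
\item[(a)] $M$ is purely 1-unrectifiable.
\item[(b)] $\mathcal{F}(M)$ has the Schur property.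
\item[(c)] Every (V$^*$)-set in $\mathcal{F}(M)$ is relatively norm compact.
\item[(d)] $\mathcal{F}(M)$ has the Schur property and property (V$^*$).
\item[(e)] Every bounded sequence in $\mathcal{F}(M)$ without a norm-convergent subsequence has a subsequence equivalent to the $\ell_1$-basis whose closed linear span is complemented in $\mathcal{F}(M)$.
\end{enumerate}
\end{theorem}

\subsection*{The difficulty and the plan}
Over any complete $M$, a (V$^*$)-set $W$ lies within $\varepsilon$ of a set $V\subset\mathcal{F}(K)$ with $K\subset M$ compact (Section~\ref{sec:tight}). It is tempting to finish by applying (K2) to $K$. However, what we know about $V$ concerns WUC series of functions defined on $M$, while (K2) tests $V$ against WUC series of functions defined on $K$. Each Lipschitz function on $K$ extends to $M$ with the same constant, but extending the terms of a series one by one gives no control on their signed sums. The test functions must therefore be built on all of $M$, and this is the content of Theorem~\ref{thm:local}. Its proof has two steps, both visible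 on the Cantor set (Section~\ref{sec:line}). First, a Lipschitz function on $M$ can be perturbed so that it becomes almost flat at small scales on a full neighborhood of $K$ in $M$ (Section~\ref{sec:flat}). Second, small flat functions that act on disjoint ranges of scales form a WUC series (Section~\ref{sec:series}). Fact (K2) is not used, and (K1) is used only for the implication (b)$\Rightarrow$(a) of Theorem~\ref{thm:equiv} (Section~\ref{sec:equiv}).

\section{WUC series and Lipschitz functions}\label{sec:prelim}

A series $\sum_nx_n^*$ in $X^*$ is WUC if and only if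
\begin{equation}\label{eq:wuc}
C:=\sup\Big\{\Big\|\sum_{n\in F}\theta_nx_n^*\Big\| : F\subset\mathbb{N}\text{ finite},\ \theta_n=\pm1\Big\}<\infty .
\end{equation}
Indeed, if the series is WUC, then every $\xi\in X^{**}$ is bounded on the set of signed sums, and the uniform boundedness principle bounds this set in norm. Conversely, if \eqref{eq:wuc} holds, choosing $\theta_n$ as the sign of $\xi(x_n^*)$ gives $\sum_{n\in F}|\xi(x_n^*)|\le C\|\xi\|$. In particular $\|x_n^*\|\le C$ and $\sum_n|x_n^*(x)|\le C\|x\|$, so $x\mapsto(x_n^*(x))_n$ is an operator of norm at most $C$ from $X$ to $\ell_1$. In the other direction, the coordinate functionals of a bounded operator $T\colon X\to\ell_1$ satisfy \eqref{eq:wuc} with $C\le\|T\|$.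

\begin{lemma}\label{lem:omega}
Let $X,Y$ be Banach spaces and let $V,V'\subset X$ be bounded.
\begin{enumerate}
\item[(i)] $V$ is a (V$^*$)-set if and only if $\omega_X(V)=0$.
\item[(ii)] If $V'\subset V+\varepsilon B_X$, then $\omega_X(V')\le\omega_X(V)+\varepsilon$.
\item[(iii)] $\omega_X(V)\le\alpha_X(V)$.
\item[(iv)] If $T\colon X\to Y$ is a bounded operator and $V$ is a (V$^*$)-set, then $T(V)$ is a (V$^*$)-set.
\item[(v)] If $V$ is relatively weakly compact, then $V$ is a (V$^*$)-set.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:wuc}, the sequences of terms of WUC series are exactly the multiples of admissible sequences.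

(ii) An admissible sequence has $\|x_n^*\|\le1$, so $\sup_{V'}|x_n^*|\le\sup_V|x_n^*|+\varepsilon$.

(iii) For an admissible sequence, $\sum_n|x_n^*(x)|\le\|x\|$, so $x_n^*(x)\to0$ for each $x$. Hence $\omega_X(C)=0$ for finite $C$, and (ii) applies.

(iv) If $\sum y_n^*$ satisfies \eqref{eq:wuc} in $Y^*$ with constant $C$, then $\sum T^*y_n^*$ satisfies it with constant at most $\|T\|C$, and $y_n^*(Tx)=(T^*y_n^*)(x)$.

(v) Let $\sum x_n^*$ be WUC and let $T\colon X\to\ell_1$ be the associated operator. Then $T(V)$ is relatively weakly compact, hence relatively norm compact by the Eberlein--\v{S}mulian theorem and the Schur property of $\ell_1$. Comparing with a finite net shows that the tails $\sum_{k\ge n}|x_k^*(x)|$ tend to $0$ uniformly in $x\in V$.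
\end{proof}

\begin{example}\label{ex:l1c0}
Let $V\subset\ell_1$ be bounded and not relatively norm compact. Then the tails are not uniformly small on $V$, so there are $c>0$, elements $x^{(n)}\in V$ and pairwise disjoint finite sets $I_n\subset\mathbb{N}$ with $\sum_{k\in I_n}|x^{(n)}_k|>c$. Let $x_n^*\in\ell_\infty$ equal the sign of $x_k^{(n)}$ for $k\in I_n$ and $0$ elsewhere. The sequence $(x_n^*)$ is admissible and $x_n^*(x^{(n)})>c$, so $V$ is not a (V$^*$)-set. Thus $\ell_1$ has (V$^*$). In contrast, the terms of a WUC series in $c_0^*=\ell_1$ tend to $0$ weakly, hence in norm, so $B_{c_0}$ is a (V$^*$)-set. It is not weakly compact because $c_0$ is not reflexive.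
\end{example}

We turn to Lipschitz functions. We write $B(0,r)$ for the closed ball in $M$, $[A]_r=\{x\in M:d(x,A)\le r\}$, $t^+=\max\{t,0\}$, and $|A|$ for the Lebesgue measure of $A\subset\mathbb{R}$. An element of $\operatorname{span}\delta(A)$ is said to be \emph{finitely supported in $A$}. We use three standard facts.
\begin{enumerate}
\item[(L1)] \emph{McShane extension.} A 1-Lipschitz function $f$ on a subset $A$ of a metric space $Y$ extends to the 1-Lipschitz function $y\mapsto\inf_{a\in A}(f(a)+d(y,a))$ on $Y$. Consequently, for $0\in A\subset M$ the subspace $\mathcal{F}(A)$ is isometric to the free space over $A$.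
\item[(L2)] \emph{Duality.} If $f,g\in\mathrm{Lip}_0(M)$ agree on $A$, then $f(\mu)=g(\mu)$ for $\mu\in\mathcal{F}(A)$. By the Hahn--Banach theorem, every functional on $\mathcal{F}(A)$ is the restriction of some $f\in\mathrm{Lip}_0(M)$ of the same norm, and for $\mu\in\mathcal{F}(M)$,
\[
\operatorname{dist}(\mu,\mathcal{F}(A))=\max\{f(\mu):\|f\|\le1,\ f=0\text{ on }A\}.
\]
\item[(L3)] \emph{Products.} For real functions $f,\psi$ with $0\le\psi\le1$,
\[
|f(x)\psi(x)-f(y)\psi(y)|\le|f(x)|\,|\psi(x)-\psi(y)|+|f(x)-f(y)|.
\]
\end{enumerate}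

All WUC series in this paper come from the next lemma.

\begin{lemma}\label{lem:wuclip}
Let $f_n\in\mathrm{Lip}_0(M)$ satisfy $\sum_n|f_n(x)-f_n(y)|\le C\,d(x,y)$ for all $x,y\in M$. Then $(f_n/C)$ is admissible, so $\sum f_n$ is WUC. The hypothesis holds with $C=2L$ if $\|f_n\|\le L$ and the sets $\{f_n\ne0\}$ are pairwise disjoint.
\end{lemma}

\begin{proof}
The increment of $\sum_{n\in F}\theta_nf_n$ between $x$ and $y$ is at most $\sum_n|f_n(x)-f_n(y)|$. If the sets $\{f_n\neq0\}$ are disjoint, at most two terms of this sum are nonzero.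
\end{proof}

\section{Two examples on the line}\label{sec:line}

In this section $M=[0,1]$ and $\mathcal{F}(M)=L_1[0,1]$, so that $f(\mu)=\int f'\mu$.

\begin{example}[The Cantor set]\label{ex:cantor}
Let $K$ be the middle-thirds Cantor set and let $C_n\supset K$ be its $n$-th stage, a union of $2^n$ closed intervals $[a,b]$ of length $3^{-n}$ with endpoints in $K$. Then $|C_n|=(2/3)^n$ and $K$ is null, hence purely 1-unrectifiable. Let
\[
\mu_n=(3/2)^n\sum_{[a,b]}\big(\delta(b)-\delta(a)\big)\in\mathcal{F}(K),
\]
the sum running over the intervals of $C_n$. In $L_1$ this is $(3/2)^n\mathbf{1}_{C_n}$, so $\|\mu_n\|=1$ and $V=\{\mu_n:n\ge0\}$ has $\alpha_{\mathcal{F}(M)}(V)\le1$. We show that $\omega_{\mathcal{F}(M)}(V)=1$.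

The natural norming function is $f_n(t)=|C_n\cap[0,t]|$, with $f_n'=\mathbf{1}_{C_n}$ and $f_n(\mu_n)=1$. The series $\sum f_n$ is not WUC, since $f_1+\dots+f_N$ has derivative $N$ on $C_N$. The remedy is to switch the derivative off close to $K$. Fix $k\ge1$ and put
\[
G_i(t)=\big|(C_{ik}\setminus C_{(i+1)k})\cap[0,t]\big|,\qquad i\ge 0 .
\]
Little is lost, because $K$ is null:
\[
G_i(\mu_{ik})=(3/2)^{ik}\big((2/3)^{ik}-(2/3)^{(i+1)k}\big)=1-(2/3)^k .
\]
The sets $C_{ik}\setminus C_{(i+1)k}$ are disjoint, so $\sum_i|G_i(s)-G_i(t)|\le|s-t|$ and $(G_i)$ is admissible by Lemma~\ref{lem:wuclip}. Hence $\omega_{\mathcal{F}(M)}(V)\ge1-(2/3)^k$ for every $k$, and with Lemma~\ref{lem:omega}(iii) we get $\omega_{\mathcal{F}(M)}(V)=\alpha_{\mathcal{F}(M)}(V)=1$.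
\end{example}

A general metric space has no derivatives whose supports could be made disjoint, but two features of $G_i$ make sense anywhere. The function is \emph{small}: $0\le G_i\le(2/3)^{ik}$, so its increments are negligible between points at distance much larger than $(2/3)^{ik}$. And it is \emph{flat} at small scales: two points of $K$ at distance less than $3^{-(i+1)k}$ lie in one interval of $C_{(i+1)k}$, where $G_i$ is constant. So, on $K$, each $G_i$ is active only on a window of scales. Along a sparse subsequence the windows are disjoint, and each pair of points is charged by essentially one function. The next example shows which of the two features depends on unrectifiability.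

\begin{example}[The interval]\label{ex:rademacher}
Let $K=M=[0,1]$ and $\mu_n=\sum_{j=1}^{2^n}(-1)^{j-1}\big(\delta(j2^{-n})-\delta((j-1)2^{-n})\big)$ for $n\ge1$. In $L_1$ these are the Rademacher functions. They are orthonormal in $L_2$, so $\int h\mu_n\to0$ for $h\in L_\infty\subset L_2$, and $V=\{\mu_n\}$ is a (V$^*$)-set by Lemma~\ref{lem:omega}(v). It is not relatively norm compact, since $\|\mu_n-\mu_m\|=1$ for $n\ne m$. The norming function of $\mu_n$ is the zigzag with slopes $\pm1$ and height $2^{-n}$, which is small. But it cannot be flattened: if $|g(s)-g(t)|\le\lambda|s-t|$ whenever $|s-t|\le h$, then $g$ is $\lambda$-Lipschitz on $[0,1]$ and $|g(\mu_n)|\le\lambda$.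
\end{example}

\section{Flattening near a compact purely 1-unrectifiable set}\label{sec:flat}

Let $K\subset M$ be nonempty and $\lambda,h>0$. A function $g\colon M\to\mathbb{R}$ is \emph{$(\lambda,h)$-flat near $K$} if
\[
|g(x)-g(y)|\le\lambda\,d(x,y)\qquad\text{whenever }x,y\in[K]_h\text{ and }d(x,y)\le h .
\]
Such a function is also $(\lambda,h')$-flat near $K$ for $0<h'\le h$. The points $x,y$ range over a neighborhood of $K$ in $M$ and not only over $K$. This is what will allow us to build WUC series on $M$.

\begin{proposition}\label{prop:flat}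
Let $M$ be a metric space, $K\subset M$ nonempty, compact and purely 1-unrectifiable, $f\colon M\to\mathbb{R}$ 1-Lipschitz, $\tau>0$ and $\lambda\in(0,1)$. There are a 1-Lipschitz function $g\colon M\to\mathbb{R}$ and $h>0$ such that $f-\tau\le g\le f$ on $K$ and $g$ is $(\lambda,h)$-flat near $K$.
\end{proposition}

\subsection*{The discounted envelope}
The substitute for switching off a derivative is to make travel cheap near $K$: a path pays $\lambda$ per unit of length close to $K$ and $1$ elsewhere. We then run McShane's formula with the cost of paths in place of the distance. Since $M$ may contain no paths at all, we first place it in a Banach space.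

Fix $x_0\in M$. The map $x\mapsto d(x,\cdot)-d(x_0,\cdot)$ embeds $M$ isometrically into $Y=\ell_\infty(M)$. We regard $M$ as a subset of $Y$ and extend $f$ by (L1) to a 1-Lipschitz function on $Y$, still denoted by $f$. For $h>0$ let
\[
U_h=\{y\in Y:\operatorname{dist}(y,K)<h\},\qquad N_h=\{y\in Y:\operatorname{dist}(y,K)\le h\},
\]
and let $\rho_h=\lambda$ on the open set $U_h$ and $\rho_h=1$ on $Y\setminus U_h$. A \emph{polygonal path} is a continuous map $\gamma\colon[0,1]\to Y$ that is affine on each interval of a finite partition; constant paths are allowed. We put $\int_\gamma\rho_h\,ds=\int_0^1\rho_h(\gamma(t))\|\gamma'(t)\|\,dt$. This quantity is additive under concatenation and does not change under increasing piecewise affine reparametrization. The \emph{$h$-value} of $\gamma$ is $f(\gamma(0))+\int_\gamma\rho_h\,ds$, and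
\[
g_h(y)=\inf\{h\text{-value of }\gamma:\ \gamma\text{ a polygonal path with }\gamma(1)=y\},\qquad y\in Y .
\]

The definition makes sense in any Banach space $Y\supset M$. For $Y=\mathbb{R}$ and $f(t)=t$, a path from $p\ge y$ to $y$ has value at least $y$, and the best path from $p<y$ is the segment, with value $y-(1-\lambda)|U_h\cap[p,y]|$. So $g_h(y)=y-(1-\lambda)|U_h\cap(-\infty,y]|$. This function has slope $\lambda$ on $U_h$ and slope $1$ almost everywhere else, and $\sup_K(f-g_h)$ tends to $(1-\lambda)|K|$ as $h\to0$. The discount is harmless in the limit exactly when $K$ is null.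

\begin{lemma}\label{lem:envelope}
Let $h>0$.
\begin{enumerate}
\item[(i)] If a polygonal path meets $N_h$, its part after the first time it lies in $N_h$ has no larger $h$-value.
\item[(ii)] The function $g_h$ is finite and 1-Lipschitz on $Y$, and $g_h\le f$.
\item[(iii)] The restriction $g_h|_M$ is $(\lambda,h/2)$-flat near $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $N_h$ is closed, there is a first time $t_0$ with $\gamma(t_0)\in N_h$. Before $t_0$ we have $\rho_h=1$ along $\gamma$, so the initial part contributes $f(\gamma(0))+\operatorname{length}(\gamma|_{[0,t_0]})\ge f(\gamma(0))+\|\gamma(t_0)-\gamma(0)\|\ge f(\gamma(t_0))$.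

(ii) The constant path gives $g_h(y)\le f(y)$. A path to $y$ that misses $N_h$ has value $f(\gamma(0))+\operatorname{length}(\gamma)\ge f(y)$, and by (i) a path that meets $N_h$ has value at least $\inf_{N_h}f$, which is finite because $N_h$ is bounded. So $g_h(y)>-\infty$. Appending the segment $[y,z]$ to a path that ends at $y$ gives $g_h(z)\le g_h(y)+\int_{[y,z]}\rho_h\,ds$. Exchanging $y$ and $z$,
\begin{equation}\label{eq:segment}
|g_h(y)-g_h(z)|\le\int_{[y,z]}\rho_h\,ds\le\|y-z\| .
\end{equation}

(iii) Let $y,z\in[K]_{h/2}$ with $\|y-z\|\le h/2$. Each point of $[y,z]$ is within $h/4$ of $y$ or of $z$, hence within $3h/4$ of $K$. So $[y,z]\subset U_h$, and the integral in \eqref{eq:segment} equals $\lambda\|y-z\|$.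
\end{proof}

\subsection*{The discount gains nothing in the limit}
It remains to show that $g_h$ is close to $f$ on $K$ for small $h$. If it were not, there would be paths that save a fixed amount by traveling ever closer to $K$. A limit of such paths should spend a set of times of positive measure inside $K$ while making real progress, and this is what unrectifiability forbids. The next lemma is the only place in the proofs of Theorems~\ref{thm:main} and~\ref{thm:local} where the definition of pure 1-unrectifiability is applied.

\begin{lemma}\label{lem:derivative}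
Let $K$ be purely 1-unrectifiable, $A\subset[0,1]$ closed, $\kappa\colon A\to K$ Lipschitz, and $\varphi\colon[0,1]\to\mathbb{R}$ Lipschitz with $|\varphi(s)-\varphi(t)|\le d(\kappa(s),\kappa(t))$ for $s,t\in A$. Then $\varphi'=0$ almost everywhere on $A$.
\end{lemma}

\begin{proof}
Recall that a Lipschitz function on $[0,1]$ is differentiable almost everywhere and is the integral of its derivative. For $j\ge1$ let
\[
A_j=\{t\in A:\ |\varphi(s)-\varphi(t)|\ge|s-t|/j\ \text{ for all }s\in[0,1]\text{ with }|s-t|<1/j\}.
\]
Each $A_j$ is closed: if $t_i\in A_j$, $t_i\to t$ and $|s-t|<1/j$, then $|s-t_i|<1/j$ for large $i$ and the inequality passes to the limit. If $t\in A$ and $\varphi'(t)=c\ne0$, then $|\varphi(s)-\varphi(t)|\ge\frac{|c|}{2}|s-t|$ for $s$ near $t$, so $t\in A_j$ for large $j$. Suppose that the conclusion fails. Then $|A_j|>0$ for some $j$, and $|A_j\cap I|>0$ for some closed interval $I$ of length less than $1/j$. For $s,t\in A_j\cap I$ we have $|s-t|/j\le|\varphi(s)-\varphi(t)|\le d(\kappa(s),\kappa(t))$. So the Lipschitz map $\kappa$ is bi-Lipschitz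 on $A_j\cap I$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:nogain}
$\sup_K(f-g_h)\to0$ as $h\to0$.
\end{lemma}

\begin{proof}
Suppose not. Then there are $\beta>0$, numbers $h_n\in(0,1]$ with $h_n\to0$, points $y_n\in K$ and polygonal paths ending at $y_n$ with $h_n$-value less than $f(y_n)-\beta$. These paths meet $N_{h_n}$, since they end in $K$. By Lemma~\ref{lem:envelope}(i) we may replace them by polygonal paths $\sigma_n$ from some $p_n\in N_{h_n}$ to $y_n$, and then
\begin{equation}\label{eq:gain}
\int_{\sigma_n}\rho_{h_n}\,ds<f(y_n)-f(p_n)-\beta\le\|y_n-p_n\|-\beta .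
\end{equation}

\emph{Bounded lengths.} Let $\ell_n$ be the length of $\sigma_n$. Since $\rho_{h_n}\ge\lambda$, \eqref{eq:gain} gives $\lambda\ell_n\le\|y_n-p_n\|\le\operatorname{diam}K+1$. Here $\lambda>0$ is needed. Also $\ell_n\ge\|y_n-p_n\|>\beta$. Parametrize $\sigma_n$ on $[0,1]$ with constant speed $\ell_n$, so that $\|\sigma_n(s)-\sigma_n(t)\|\le\ell_n|s-t|$ and $\int_{\sigma_n}\rho_{h_n}\,ds=\ell_n\int_0^1\rho_{h_n}(\sigma_n(t))\,dt$.

\emph{A limit object.} The paths run in $Y$, where bounded sets are not compact, so they need not have a convergent subsequence. We record only how they look from $K$. Let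
\[
b_n(t,k)=\|\sigma_n(t)-k\|,\qquad (t,k)\in[0,1]\times K .
\]
These functions on a compact space are $\ell_n$-Lipschitz in $t$, 1-Lipschitz in $k$, and bounded by $\ell_n+\operatorname{diam}K$ because $\sigma_n(1)\in K$. By the Arzel\`a--Ascoli theorem we may pass to a subsequence along which $b_n\to b$ uniformly and $\ell_n\to\ell$. As $K$ is compact and $\operatorname{dist}(p_n,K)\le h_n\to0$, we may also assume that $y_n\to y\in K$ and $p_n\to p\in K$. The function $b$ is continuous and $\ell$-Lipschitz in $t$. Let
\[
A=\{t\in[0,1]:\min_{k\in K}b(t,k)=0\},\qquad\varphi(t)=b(t,p).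
\]
The set $A$ is closed, $\varphi$ is $\ell$-Lipschitz, $\varphi(0)=\lim\|p_n-p\|=0$ and $\varphi(1)=\lim\|y_n-p\|=d(y,p)$.

\emph{No progress on $A$.} For $t\in A$ pick $\kappa(t)\in K$ with $b(t,\kappa(t))=0$; this says that $\sigma_n(t)\to\kappa(t)$ in $Y$. For $s,t\in A$ we get $d(\kappa(s),\kappa(t))=\lim\|\sigma_n(s)-\sigma_n(t)\|\le\ell|s-t|$ and $\varphi(t)=d(\kappa(t),p)$, so $|\varphi(s)-\varphi(t)|\le d(\kappa(s),\kappa(t))$. Lemma~\ref{lem:derivative} gives $\varphi'=0$ almost everywhere on $A$. With $A^c=[0,1]\setminus A$,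
\[
d(y,p)=\varphi(1)-\varphi(0)=\int_{A^c}\varphi'(t)\,dt\le\ell\,|A^c| .
\]

\emph{No discount off $A$.} For $t\in A^c$, uniform convergence gives $\operatorname{dist}(\sigma_n(t),K)=\min_kb_n(t,k)\to\min_kb(t,k)>0$, so $\rho_{h_n}(\sigma_n(t))=1$ for large $n$. By dominated convergence,
\[
\liminf_n\int_{\sigma_n}\rho_{h_n}\,ds\ \ge\ \lim_n\ \ell_n\int_{A^c}\rho_{h_n}(\sigma_n(t))\,dt=\ell\,|A^c|\ \ge\ d(y,p).
\]
The right side of \eqref{eq:gain} tends to $d(y,p)-\beta$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:flat}]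
By Lemma~\ref{lem:nogain} there is $h'>0$ with $\sup_K(f-g_{h'})\le\tau$. Take $g=g_{h'}|_M$ and $h=h'/2$, and apply Lemma~\ref{lem:envelope}.
\end{proof}

\begin{remark}\label{rem:snowflake}
One cannot take $\lambda=0$, because a compact purely 1-unrectifiable space can be connected. Let $M=K=[0,1]$ with $d(s,t)=|s-t|^{1/2}$. A bi-Lipschitz map $\kappa\colon A\to K$ satisfies $c^2|s-t|^2\le|\kappa(s)-\kappa(t)|\le L^2|s-t|^2$. If $|A|>0$, the Lebesgue density theorem gives, for each $N\ge4$, an interval of some length $r$ whose $N$ equal parts contain points $t_1<\dots<t_N$ of $A$, one in each part. Then $t_N-t_1\ge r/2$ and $t_{i+1}-t_i\le2r/N$, so $c^2r^2/4\le L^2\sum_i(t_{i+1}-t_i)^2\le2L^2r^2/N$, which fails for large $N$. So $K$ is purely 1-unrectifiable. A $(0,h)$-flat function on $K$ is constant, and no constant lies between $f-\tau$ and $f$ for $f=d(\cdot,0)$ and $\tau<1$.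
\end{remark}

\section{From flat functions to a WUC series}\label{sec:series}

Throughout this section $0\in K\subset M$, the set $K$ is compact, and $V\subset\mathcal{F}(K)$ is bounded. We first find small functions that nearly norm the noncompactness of $V$. As Example~\ref{ex:rademacher} suggests, only the compactness of $K$ is needed for this.

\begin{lemma}\label{lem:small}
Let $0<a<\alpha_{\mathcal{F}(K)}(V)$ and $\eta>0$. There are $\mu\in V$ and $f\in\mathrm{Lip}_0(M)$ with $\|f\|\le1$, $|f|\le\eta$ on $K$ and $f(\mu)>a$.
\end{lemma}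

\begin{proof}
The set $\delta(K)$ is norm compact, so by Mazur's theorem the closed convex hull $H$ of $\delta(K)\cup-\delta(K)$ is norm compact. The set $Q=aB_{\mathcal{F}(K)}+\frac a\eta H$ is convex, and it is closed as the sum of a closed set and a compact set. If $V\subset Q$, then $\alpha_{\mathcal{F}(K)}(V)\le a$, which is false. So there is $\mu\in V\setminus Q$, and the Hahn--Banach separation theorem gives a nonzero $\phi\in\mathcal{F}(K)^*$ with
\[
\phi(\mu)>\sup_Q\phi=a\|\phi\|+\frac a\eta\sup_{k\in K}|\phi(\delta(k))|>0 .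
\]
Scale $\phi$ so that $\sup_Q\phi=a$. Then $\|\phi\|\le1$, $\sup_K|\phi\circ\delta|\le\eta$ and $\phi(\mu)>a$. Let $f$ be the extension of $\phi$ given by (L2).
\end{proof}

Smallness controls pairs of points that are far apart, and flatness controls pairs that are close to each other and to $K$. A third kind of pair remains: points close to each other but far from $K$. For these we make the function vanish, by a cutoff that costs little because the function is small. The next lemma collects the three properties.

\begin{lemma}\label{lem:block}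
Assume that $K$ is purely 1-unrectifiable. Let $0<a<\alpha_{\mathcal{F}(K)}(V)$, $H>0$, $\eta>0$ and $\lambda\in(0,1)$. There are $\mu\in V$, $G\in\mathrm{Lip}_0(M)$ and $h\in(0,H/8]$ such that
\begin{enumerate}
\item[(B1)] $G(\mu)>a$;
\item[(B2)] $G$ is $(\lambda,h)$-flat near $K$;
\item[(B3)] $|G|\le2\eta$ on $M$, and $G(x)=0$ whenever $d(x,K)\ge H/4$;
\item[(B4)] $\|G\|\le1+16\eta/H$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $\mu$ and $f$ from Lemma~\ref{lem:small} and write $f(\mu)=a+4\beta$ with $\beta>0$.

\emph{Tolerance.} Choose $\nu=\sum_ic_i\delta(k_i)$ finitely supported in $K$ with $\|\mu-\nu\|\le\beta$, and $\tau\in(0,\eta/2]$ with $2\tau\sum_i|c_i|\le\beta$. If $g\in\mathrm{Lip}_0(M)$, $\|g\|\le1$ and $|g-f|\le2\tau$ on $K$, then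
\begin{equation}\label{eq:tolerance}
|g(\mu)-f(\mu)|\le\|g-f\|\,\|\mu-\nu\|+|(g-f)(\nu)|\le2\beta+\beta,\qquad\text{so}\quad g(\mu)>a .
\end{equation}

\emph{Flattening.} Proposition~\ref{prop:flat} gives a 1-Lipschitz $g_0$ with $|g_0-f|\le\tau$ on $K$ that is $(\lambda,h)$-flat near $K$, where we may take $h\le H/8$. Let $g_1=g_0-g_0(0)$. Since $0\in K$ and $f(0)=0$, we have $|g_0(0)|\le\tau$. Hence $|g_1-f|\le2\tau$ and $|g_1|\le\eta+2\tau\le2\eta$ on $K$.

\emph{Truncation.} Let $g=\max\{-2\eta,\min\{g_1,2\eta\}\}$. This is $g_1$ composed with a 1-Lipschitz function on $\mathbb{R}$, so $g$ is 1-Lipschitz and $(\lambda,h)$-flat near $K$. Moreover $|g|\le2\eta$ on $M$ and $g=g_1$ on $K$, so $g(\mu)>a$ by \eqref{eq:tolerance}.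

\emph{Cutoff.} Let $\chi=\min\{1,(2-8d(\cdot,K)/H)^+\}$ and $G=g\chi$. The function $\chi$ is $(8/H)$-Lipschitz with values in $[0,1]$, equals $1$ on $[K]_{H/8}$ and vanishes where $d(\cdot,K)\ge H/4$. This gives (B3), and (L3) gives $\|G\|\le2\eta\cdot8/H+1$. As $G=g$ on $[K]_{H/8}\supset[K]_h\supset K$, we get (B2), and (B1) by (L2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
By Lemma~\ref{lem:omega}(iii) and the definition of $\alpha$,
\[
\omega_{\mathcal{F}(M)}(V)\le\alpha_{\mathcal{F}(M)}(V)\le\alpha_{\mathcal{F}(K)}(V).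
\]
If $\alpha_{\mathcal{F}(K)}(V)=0$ we are done. Otherwise fix $0<a<\alpha_{\mathcal{F}(K)}(V)$ and $\varepsilon\in(0,1)$. It suffices to show that $\omega_{\mathcal{F}(M)}(V)\ge a/(1+\varepsilon)$.

Let $h_0=1$. Given $h_{n-1}$, $n\ge1$, apply Lemma~\ref{lem:block} with
\[
H=h_{n-1},\qquad\eta=\eta_n=\varepsilon2^{-n-5}h_{n-1},\qquad\lambda=\lambda_n=\varepsilon2^{-n-2},
\]
and call the output $\mu_n,G_n,h_n$. The order of choices matters: the size $\eta_n$ of $G_n$ is chosen after the scale $h_{n-1}$ below which all earlier functions are flat. We have $h_n\le h_{n-1}/8$ and $\|G_n\|\le1+\varepsilon2^{-n-1}\le1+\varepsilon/4$. We claim that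
\begin{equation}\label{eq:sum}
\sum_{n\ge1}|G_n(x)-G_n(y)|\le(1+\varepsilon)\,d(x,y)\qquad(x,y\in M).
\end{equation}
Let $r=d(x,y)>0$. Call $n\ge1$ \emph{good} if $x,y\in[K]_{h_n}$ and $r\le h_n$. Since $h_n$ decreases to $0$, the good indices form a finite, possibly empty, initial segment of $\mathbb{N}$. Let $m$ be the first index that is not good.

\emph{Terms $n<m$.} By (B2) they sum to at most $\sum_{n\ge1}\lambda_nr=\frac\varepsilon4r$.

\emph{The term $n=m$.} It is at most $(1+\frac\varepsilon4)r$. This is the one function that the pair $x,y$ may see at full slope.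

\emph{Terms $n>m$ when $r>h_m/2$.} Here $h_{n-1}\le h_m<2r$, so by (B3) the $n$-th term is at most $4\eta_n=\varepsilon2^{-n-3}h_{n-1}\le\varepsilon2^{-n-2}r$. These terms sum to at most $\frac\varepsilon4r$.

\emph{Terms $n>m$ when $r\le h_m/2$.} Since $m$ is not good and $r\le h_m$, one of $x,y$ is at distance more than $h_m$ from $K$. Then both are at distance more than $h_m/2>h_{n-1}/4$ from $K$, and $G_n(x)=G_n(y)=0$ by (B3).

The total is at most $(1+\frac34\varepsilon)r$, which proves \eqref{eq:sum}. By Lemma~\ref{lem:wuclip} the sequence $(G_n/(1+\varepsilon))$ is admissible, and by (B1) its $n$-th term exceeds $a/(1+\varepsilon)$ at $\mu_n\in V$.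
\end{proof}

\section{Reduction to compact sets and proof of Theorem~\ref{thm:main}}\label{sec:tight}

Unrectifiability plays no role in the reduction.

\begin{proposition}\label{prop:tight}
Let $M$ be a complete metric space, $W$ a (V$^*$)-set in $\mathcal{F}(M)$ and $\varepsilon>0$. There is a compact set $K\subset M$ with $0\in K$ and $W\subset\mathcal{F}(K)+\varepsilon B_{\mathcal{F}(M)}$.
\end{proposition}

To localize an element of $\mathcal{F}(M)$ we multiply it by a cutoff function, as one would do with a measure.

\begin{lemma}\label{lem:mult}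
Let $\psi\colon M\to[0,1]$ be $\Lambda$-Lipschitz and zero outside $B(0,R)$. Then $\|f\psi\|\le(1+\Lambda R)\|f\|$ for $f\in\mathrm{Lip}_0(M)$, and there is an operator $T_\psi$ on $\mathcal{F}(M)$ with $\|T_\psi\|\le1+\Lambda R$ and $T_\psi\delta(x)=\psi(x)\delta(x)$. For $A\subset M$ we have $T_\psi\mathcal{F}(A)\subset\mathcal{F}(A\cap\{\psi\ne0\})$. If $\psi=1$ on $A$ and $\mu\in\mathcal{F}(A)+\eta B_{\mathcal{F}(M)}$, then $\|T_\psi\mu-\mu\|\le(2+\Lambda R)\eta$.
\end{lemma}

\begin{proof}
Let $\|f\|\le1$ and $x,y\in M$. If one of the points, say $x$, lies in $B(0,R)$, then $|f(x)|\le R$ and (L3) bounds the increment of $f\psi$ by $(R\Lambda+1)d(x,y)$. If neither does, the increment is $0$. The adjoint of $f\mapsto f\psi$ sends $\delta(x)$ to $\psi(x)\delta(x)$, so it maps $\operatorname{span}\delta(A)$ into $\operatorname{span}\delta(A\cap\{\psi\ne0\})$. Taking closures gives the inclusion, and the case $A=M$ shows that the adjoint restricts to an operator $T_\psi$ on $\mathcal{F}(M)$. If $\psi=1$ on $A$, then $T_\psi$ is the identity on $\mathcal{F}(A)$, so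 for $\mu=\nu+\zeta$ with $\nu\in\mathcal{F}(A)$ and $\|\zeta\|\le\eta$ we get $\|T_\psi\mu-\mu\|=\|T_\psi\zeta-\zeta\|\le(\|T_\psi\|+1)\eta$.
\end{proof}

The next lemma is the argument of Example~\ref{ex:l1c0} with regions of $M$ in place of blocks of coordinates. We state it once for both of its uses.

\begin{lemma}\label{lem:hump}
Let $Z\subset M$, let $W\subset\mathcal{F}(Z)$ be a (V$^*$)-set in $\mathcal{F}(M)$, let $\mathcal{A}$ be a nonempty family of subsets of $M$, and let $L\ge1$. Suppose that for every $A\in\mathcal{A}$ and every finite $F\subset Z$ there are $A'\in\mathcal{A}$ and $\varphi\colon M\to[0,1]$ with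
\[
\varphi=1\text{ on }F,\qquad A\cup\{\varphi\ne0\}\subset A',\qquad\|f\varphi\|\le L\|f\|\ \text{ for all }f\in\mathrm{Lip}_0(M).
\]
Then for every $\varepsilon>0$ there is $A\in\mathcal{A}$ with $W\subset\mathcal{F}(A)+\varepsilon B_{\mathcal{F}(M)}$.
\end{lemma}

\begin{proof}
Suppose that this fails for some $\varepsilon$. Take any $A_1\in\mathcal{A}$. Given $A_n\in\mathcal{A}$, choose $\mu_n\in W$ outside $\mathcal{F}(A_n)+\varepsilon B_{\mathcal{F}(M)}$. Then $\operatorname{dist}(\mu_n,\mathcal{F}(A_n))\ge\varepsilon$, and (L2) gives $f_n$ with $\|f_n\|\le1$, $f_n=0$ on $A_n$ and $f_n(\mu_n)\ge\varepsilon$. Choose a finite set $F_n\subset Z$ and $\nu_n\in\operatorname{span}\delta(F_n)$ with $\|\mu_n-\nu_n\|\le\varepsilon/(4L)$. Let $A_{n+1}$ and $\varphi_n$ be given by the hypothesis for $A_n$ and $F_n$, and put $g_n=f_n\varphi_n$. Then $\|g_n\|\le L$ and $g_n=f_n$ on $F_n$, so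
\[
g_n(\mu_n)\ge g_n(\nu_n)-\frac\varepsilon4=f_n(\nu_n)-\frac\varepsilon4\ge\varepsilon-\frac\varepsilon{4L}-\frac\varepsilon4\ge\frac\varepsilon2 .
\]
The sets $\{g_n\ne0\}\subset A_{n+1}\setminus A_n$ are pairwise disjoint because $(A_n)$ increases. By Lemma~\ref{lem:wuclip}, $\sum g_n$ is WUC, which contradicts that $W$ is a (V$^*$)-set.
\end{proof}

\begin{lemma}\label{lem:twocases}
Let $W$ be a (V$^*$)-set in $\mathcal{F}(M)$ and $\varepsilon>0$.
\begin{enumerate}
\item[(i)] There is $R\ge1$ with $W\subset\mathcal{F}(B(0,R))+\varepsilon B_{\mathcal{F}(M)}$.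
\item[(ii)] If $W\subset\mathcal{F}(Z)$ with $0\in Z\subset B(0,D)$, and $0<r\le1$, then there is a finite set $E$ with $0\in E\subset Z$ and $W\subset\mathcal{F}([E]_r)+\varepsilon B_{\mathcal{F}(M)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply Lemma~\ref{lem:hump} with $Z=M$, $\mathcal{A}=\{B(0,R):R\ge1\}$ and $L=3$. Given $B(0,R)$ and $F$, pick $s\ge R$ with $F\subset B(0,s)$, and let $A'=B(0,2s)$ and $\varphi=\min\{1,(2-d(\cdot,0)/s)^+\}$. This function is $(1/s)$-Lipschitz and zero outside $B(0,2s)$, so Lemma~\ref{lem:mult} gives the constant $1+2=3$.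

(ii) Apply Lemma~\ref{lem:hump} with $\mathcal{A}=\{[E]_r:E\text{ finite},\ 0\in E\subset Z\}$ and $L=1+(D+1)/r$. Given $[E]_r$ and $F$, let $E'=E\cup F$, $A'=[E']_r$ and $\varphi=(1-d(\cdot,E')/r)^+$. This function is $(1/r)$-Lipschitz and zero outside $[E']_r\subset B(0,D+1)$, so Lemma~\ref{lem:mult} gives the constant $L$.
\end{proof}

Part (ii) needs a bounded $Z$, since the bound in Lemma~\ref{lem:mult} grows with the distance from the base point; this is why (i) comes first. Part (ii) places $W$ near $\mathcal{F}([E]_r)$ for each $r$ separately, while we need one set that works for all $r$. So after each application we move $W$ by a multiplier into the free space of the smaller set. The new set is again a (V$^*$)-set by Lemma~\ref{lem:omega}(iv), and the step can be repeated.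

\begin{proof}[Proof of Proposition~\ref{prop:tight}]
\emph{Bounded support.} Let $R$ be given by Lemma~\ref{lem:twocases}(i) for $\varepsilon/16$, and let $\psi=\min\{1,(2-d(\cdot,0)/R)^+\}$. By Lemma~\ref{lem:mult}, $\|T_\psi\mu-\mu\|\le4\cdot\varepsilon/16=\varepsilon/4$ for $\mu\in W$. Put $D=2R$, $Z_0=B(0,D)$ and $W_0=T_\psi(W)\subset\mathcal{F}(Z_0)$.

\emph{Iteration.} Let $r_k=2^{-k}$ and $\varepsilon_k=\varepsilon2^{-k-2}/(2+(D+2)/r_k)$ for $k\ge0$. Suppose that $Z_k$ is closed, $0\in Z_k\subset Z_0$, and $W_k\subset\mathcal{F}(Z_k)$ is a (V$^*$)-set in $\mathcal{F}(M)$. Lemma~\ref{lem:twocases}(ii) gives a finite $E_k$ with $0\in E_k\subset Z_k$ and $W_k\subset\mathcal{F}([E_k]_{r_k})+\varepsilon_kB_{\mathcal{F}(M)}$. The function $\psi_k=\min\{1,(2-d(\cdot,E_k)/r_k)^+\}$ is $(1/r_k)$-Lipschitz, equals $1$ on $[E_k]_{r_k}$ and vanishes outside $[E_k]_{2r_k}\subset B(0,D+2)$. Put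
\[
T_k=T_{\psi_k},\qquad W_{k+1}=T_k(W_k),\qquad Z_{k+1}=Z_k\cap[E_k]_{2r_k}.
\]
Then $Z_{k+1}$ is closed and contains $0$, the set $W_{k+1}\subset\mathcal{F}(Z_{k+1})$ is a (V$^*$)-set, and $\|T_k\mu-\mu\|\le\varepsilon2^{-k-2}$ for $\mu\in W_k$ by Lemma~\ref{lem:mult}.

Fix $\mu\in W$, and let $\mu_0=T_\psi\mu$ and $\mu_{k+1}=T_k\mu_k$, so that $\mu_k\in W_k$. The sequence $(\mu_k)$ is Cauchy, and its limit $\nu$ satisfies $\|\nu-\mu\|\le\varepsilon/4+\sum_{k\ge0}\varepsilon2^{-k-2}\le\varepsilon$. Since the $Z_k$ decrease, $\nu\in\mathcal{F}(Z_k)$ for every $k$.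

\emph{The compact set.} Let $K=\bigcap_kZ_k\ni0$. It does not depend on $\mu$. It is closed, and it is totally bounded because $K\subset[E_k]_{2r_k}$ is covered by finitely many balls of radius $2r_k$. As $M$ is complete, $K$ is compact. Next, for each $r>0$ we have $Z_k\subset[K]_r$ for large $k$. Otherwise, since the $Z_k$ decrease, there are $x_k\in Z_k$ with $d(x_k,K)>r$ for all $k$. For each $j$ the points $x_k$ with $k>j$ lie in $[E_j]_{2r_j}$, so $\{x_k\}$ is totally bounded, and by completeness a subsequence converges to some $x$. Then $x\in Z_j$ for every $j$, so $x\in K$, while $d(x,K)\ge r$. This is a contradiction.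

\emph{The limit lies in $\mathcal{F}(K)$.} By (L2) it suffices to show that $f(\nu)=0$ when $\|f\|\le1$ and $f=0$ on $K$. For $r>0$ let $f_r=\operatorname{sign}(f)(|f|-r)^+$. This is $f$ composed with a 1-Lipschitz function that fixes $0$, so $f_r\in\mathrm{Lip}_0(M)$ and $\|f_r\|\le1$. On $[K]_r$ we have $|f|\le r$, so $f_r$ vanishes on $Z_k$ for large $k$ and $f_r(\nu)=0$. As $r\to0$, $f_r\to f$ pointwise with $\|f_r\|\le1$. So $f_r\to f$ on finitely supported elements and, by density, on all of $\mathcal{F}(M)$. Thus $f(\nu)=0$.
\end{proof}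

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $W$ be a (V$^*$)-set in $X=\mathcal{F}(M)$ and $\varepsilon>0$. Take $K$ from Proposition~\ref{prop:tight}; it is purely 1-unrectifiable as a subset of $M$. Let $V=\mathcal{F}(K)\cap(W+\varepsilon B_X)$. This set is bounded, and $W\subset V+\varepsilon B_X$ by the choice of $K$. By Lemma~\ref{lem:omega}(i) and (ii), $\omega_X(V)\le\omega_X(W)+\varepsilon=\varepsilon$. Theorem~\ref{thm:local} gives $\alpha_X(V)\le\varepsilon$, so $\alpha_X(W)\le2\varepsilon$. As $\varepsilon$ is arbitrary, $W$ is relatively norm compact, and therefore relatively weakly compact.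
\end{proof}

\begin{remark}
Completeness enters the proof only through Proposition~\ref{prop:tight}, and the first assertion of Theorem~\ref{thm:main} fails without it. The space $M=\mathbb{Q}\cap[0,1]$ is countable, hence purely 1-unrectifiable. But $\delta(M)$ is dense in $\delta([0,1])$, so $\mathcal{F}(M)=\mathcal{F}([0,1])$ by (L1), and Example~\ref{ex:rademacher} applies.
\end{remark}

\section{Complemented copies of $\ell_1$ and proof of Theorem~\ref{thm:equiv}}\label{sec:equiv}

The implication (c)$\Rightarrow$(e) rests on a fact valid in every Banach space: a WUC series that detects a sequence gives, after passing to subsequences, a matrix with dominant diagonal, and hence a projection.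

\begin{lemma}\label{lem:l1}
Let $(x_n)$ be a bounded sequence in a Banach space $X$ such that $\{x_n:n\in\mathbb{N}\}$ is not a (V$^*$)-set. Then $(x_n)$ has a subsequence equivalent to the $\ell_1$-basis whose closed linear span is complemented in $X$.
\end{lemma}

\begin{proof}
There are a WUC series $\sum x_j^*$, a number $c>0$, indices $j_1<j_2<\cdots$ and indices $n_i$ with $|x_{j_i}^*(x_{n_i})|>c$. For fixed $n$ we have $x_j^*(x_n)\to0$ as $j\to\infty$, so each value occurs finitely often among the $n_i$, and we may assume that $(n_i)$ is strictly increasing. Put $a_{ik}=x_{j_k}^*(x_{n_i})$. Then $|a_{ii}|>c$, and $\sum_k|a_{ik}|\le C$ for all $i$ with some constant $C$, by \eqref{eq:wuc} and the boundedness of $(x_n)$. Both properties persist when $i$ and $k$ are restricted to the same infinite set and renumbered.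

By a diagonal argument we may assume that $a_{ik}\to b_k$ as $i\to\infty$ for each $k$. Then $\sum_k|b_k|\le C$, and after discarding finitely many initial indices $\sum_k|b_k|<c/8$. Let $i_1=1$, and given $i_m$ choose $i_{m+1}>i_m$ so large that
\[
\sum_{k\le i_m}|a_{i_{m+1}k}-b_k|<\frac c8\qquad\text{and}\qquad\sum_{k\ge i_{m+1}}|a_{i_mk}|<\frac c8 .
\]
Splitting the sum into $l<m$ and $l>m$, we get for every $m$
\begin{equation}\label{eq:diag}
\sum_{l\ne m}|a_{i_mi_l}|\le\sum_{l<m}|a_{i_mi_l}-b_{i_l}|+\sum_k|b_k|+\sum_{k\ge i_{m+1}}|a_{i_mk}|<\frac{3c}8<\frac c2 .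
\end{equation}
Write $z_m=x_{n_{i_m}}$ and $\phi_l=x^*_{j_{i_l}}$, so that $\phi_l(z_m)=a_{i_mi_l}$ and $|\phi_l(z_l)|>c$. Let $(e_m)$ be the unit vector basis of $\ell_1$ and define
\[
J\colon\ell_1\to X,\quad Je_m=z_m,\qquad\qquad P\colon X\to\ell_1,\quad Px=\big(\phi_l(x)/\phi_l(z_l)\big)_l .
\]
The operator $J$ is bounded because $(z_m)$ is bounded, and $P$ is bounded because $\|Px\|\le c^{-1}\sum_j|x_j^*(x)|$. The $m$-th coordinate of $PJe_m$ is $1$, so \eqref{eq:diag} gives $\|PJe_m-e_m\|\le\frac1c\cdot\frac c2=\frac12$. The norm of an operator on $\ell_1$ is the supremum of the norms of the images of the $e_m$, so $\|PJ-I\|\le\frac12$ and $PJ$ is invertible. For $u\in\ell_1$ we have $\frac12\|u\|\le\|PJu\|\le\|P\|\,\|Ju\|$. Hence $(z_m)$ is equivalent to the $\ell_1$-basis and $J(\ell_1)$ is its closed linear span. The operator $Q=J(PJ)^{-1}P$ is bounded, has range in $J(\ell_1)$ and satisfies $QJ=J$, so it is a projection onto $J(\ell_1)$.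
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
We prove (a)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(b)$\Rightarrow$(a) and (c)$\Rightarrow$(e)$\Rightarrow$(b). The implication (a)$\Rightarrow$(c) is Theorem~\ref{thm:main}, (d)$\Rightarrow$(b) is trivial, and (b)$\Rightarrow$(a) is part of (K1).

(c)$\Rightarrow$(d). Relatively norm compact sets are relatively weakly compact, so (V$^*$) holds. Let $\mu_n\to\mu$ weakly. The set $\{\mu_n\}\cup\{\mu\}$ is weakly compact, hence a (V$^*$)-set by Lemma~\ref{lem:omega}(v), hence relatively norm compact by (c). So every subsequence of $(\mu_n)$ has a norm-convergent subsequence, whose limit must be $\mu$. Therefore $\mu_n\to\mu$ in norm.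

(c)$\Rightarrow$(e). If a bounded sequence has no norm-convergent subsequence, its set of terms is not relatively norm compact. By (c) it is not a (V$^*$)-set, and Lemma~\ref{lem:l1} applies.

(e)$\Rightarrow$(b). Suppose that $\mu_n\to0$ weakly but not in norm, and pass to a subsequence with $\|\mu_n\|\ge c>0$. It is bounded and has no norm-convergent subsequence, since the limit would have to be $0$. By (e) some subsequence $(z_m)$ is equivalent to the $\ell_1$-basis. The functional $\sum a_mz_m\mapsto\sum a_m$ is bounded on the span of $(z_m)$, and its Hahn--Banach extension to $\mathcal{F}(M)$ equals $1$ at every $z_m$. This contradicts $z_m\to0$ weakly.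
\end{proof}

\begin{thebibliography}{1}

\bibitem{APQ}
Ram\'on J. Aliaga, Eva Perneck\'a, Alicia Quero,
\emph{Pe{\l}czy\'nski's property (V$^*$) in Lipschitz-free spaces},
arXiv:2411.15107 (2024).

\end{thebibliography}
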